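# A well-quasi-ordered hereditary class of graphs whose profile beats every exponential

## 1. Colored points: relations of arity at most one

Take $n$ points and color some of them red. Up to isomorphism, only the number of red points matters, so there are $n+1$ such objects. This tiny count contains the whole story when relations have arity at most one. Here are the definitions needed to say so.

**Definition (structures).** A *relational structure* is $R=(V,(\rho_i)_{i\in I})$, where $V$ is a set, the *domain*, and each $\rho_i$ is an $n_i$-ary relation on $V$. The family $(n_i)_{i\in I}$ is the *signature*; it is *bounded* if $I$ is finite. A structure $R$ *embeds* in $R'$ of the same signature if $R$ is isomorphic to an induced substructure of $R'$. So an embedding is an injection that preserves and reflects every relation.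

For instance, a simple graph is a structure with one binary relation that is symmetric and irreflexive, and "embeds" means "is an induced subgraph, up to isomorphism". The path on three vertices does not embed in the triangle: an injection preserves its edges but does not reflect them.

**Definition (hereditary classes, profile).** A class $\mathcal C$ of finite structures of one signature is *hereditary* if it is closed under isomorphism and under induced substructures. Its *profile* $\varphi_{\mathcal C}(n)$ is the number of members of $\mathcal C$ on $n$ elements, counted up to isomorphism.

**Definition (wqo).** A quasi-order is a *well-quasi-order* (wqo) if every infinite sequence $x_1,x_2,\dots$ has indices $i<j$ with $x_i\le x_j$. A class of structures is wqo if it is wqo under embeddability.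

For finite structures, wqo means exactly "no infinite antichain". An infinite antichain clearly violates the definition. Conversely, take an infinite sequence with no $i<j$ such that $S_i\le S_j$, and color a pair $i<j$ by whether $S_j\le S_i$ or not. By Ramsey's theorem there is an infinite subsequence on which the color is constant. If the color is "not", we have an infinite antichain. If it is "yes", the sizes strictly decrease along the subsequence (an embedding between finite structures of equal size is an isomorphism), which is impossible.

**Proposition 1.** Let $(n_i)_{i\in I}$ be a signature with $I$ finite and all $n_i\le 1$. Then every class $\mathcal C$ of finite structures of this signature that is closed under isomorphism satisfies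
$$\varphi_{\mathcal C}(n)\le 2^{|I|}(n+1)^{2^{|I|}} .$$

*Proof.* A $0$-ary relation is a truth value. The unary relations give each element a *type*, namely the set of those $i$ with $n_i=1$ for which the element lies in $\rho_i$; there are at most $2^{|I|}$ types. A bijection between two structures is an isomorphism exactly when it preserves types and the truth values agree. So a structure on $n$ elements is determined, up to isomorphism, by at most $|I|$ truth values and by the number of elements of each type, which lies in $\{0,\dots,n\}$. $\square$

So with arities at most one, every profile is polynomially bounded, whatever the class. What changes when one relation is binary? The class of all graphs on $n$ vertices is far beyond exponential: there are $2^{n(n-1)/2}$ graphs on a labeled $n$-set, and dividing by $n!\le n^n$ does little. But the class of all graphs is not wqo, since cycles of different lengths form an antichain. The question, from Maurice Pouzet and Imed Zaguia, "Hereditary classes of ordered sets of width at most two", arXiv:2112.02633 (2021), is whether well-quasi-ordering tames the profile: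

> Is the profile of a wqo hereditary class $\mathcal C$ of finite relational structures with a bounded signature majorized by some exponential, that is, must there be constants $a,b>0$ with $\varphi_{\mathcal C}(n)\le a\,b^n$ for all $n$?

The answer is no, already for graphs. These are the statements we shall prove.

**Theorem 2.** Let $\omega:\mathbb N\to(0,\infty)$ with $\omega(n)\to\infty$. There is a hereditary wqo class $\mathcal G$ of finite simple graphs such that $\varphi_{\mathcal G}(n)\ge n^{\,n/\omega(n)}$ for all sufficiently large $n$.

**Corollary 3.** (a) There is a wqo hereditary class of finite simple graphs with profile at least $2^{n\sqrt{\log_2 n}}$ for all large $n$; this profile is not majorized by any exponential. (b) An equivalent form of Theorem 2: if $\log f(n)=o(n\log n)$, then some wqo hereditary class of graphs has profile $\ge f(n)$ for all large $n$.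

**Theorem 4.** Let $(n_i)_{i\in I}$ be a signature with $I$ finite. The profile of every wqo hereditary class of that signature is majorized by an exponential if and only if all $n_i\le1$. If all $n_i\le 1$, every profile is polynomially bounded. If some $n_i\ge2$, the lower bound of Theorem 2 is attained for every $\omega$.

**Proposition 5.** The classes constructed below satisfy $\log\varphi(n)=o(n\log n)$.

*Corollary 3 from Theorem 2.* For (a), take $\omega(n)=\max(1,\sqrt{\log_2 n})$ for $n\ge1$ and $\omega(0)=1$. For $n\ge2$ we have $\omega(n)=\sqrt{\log_2 n}$ and $n^{n/\omega(n)}=2^{n\log_2 n/\sqrt{\log_2 n}}=2^{n\sqrt{\log_2 n}}$. Since $a\,b^n=2^{\log_2a+n\log_2b}$, this exceeds $a\,b^n$ for all large $n$, whatever $a,b>0$ are. For (b), take $\omega(n)=n\log n/\max(\log f(n),1)$ for $n\ge2$, with any positive values at $0$ and $1$. It tends to infinity, because both $n\log n$ and $n\log n/\log f(n)$ (where $\log f(n)\ge1$) do. Moreover $n^{n/\omega(n)}=e^{\max(\log f(n),1)}\ge f(n)$, with natural logarithms. Conversely, given $\omega$, the function $f(n)=n^{n/\omega(n)}$ has $\log f(n)=n\log n/\omega(n)=o(n\log n)$, so (b) gives back Theorem 2. $\square$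

## 2. Dickson, Higman, and two exponential examples

Three textbook facts about wqo will be used.

* **Products.** The product of two wqo sets, ordered coordinatewise, is wqo.
* **Dickson's lemma.** For a finite set $\Gamma$, the set $\mathbb N^{\Gamma}$ with the coordinatewise order is wqo.
* **Higman's theorem.** If $Q$ is wqo, then the finite sequences over $Q$ are wqo under *domination by a subsequence*: $(x_1,\dots,x_r)\le(y_1,\dots,y_s)$ if there are indices $i_1<\dots<i_r$ with $x_a\le y_{i_a}$ for all $a$.

For example, over $Q=\mathbb N$ we have $(2,0)\le(1,3,0,1)$, using the entries $3$ and $0$. But $(2,0)\not\le(1,0,2)$, since the only entry that is at least $2$ comes last.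

Let us test the question on two wqo classes with a binary relation.

*One equivalence relation.* A finite equivalence relation is given, up to isomorphism, by its class sizes. One embeds in another as soon as the list of sizes of the first is dominated by a subsequence of the list of sizes of the second, so the class of all of them is wqo by Higman's theorem over $\mathbb N$. The profile is the number of partitions of the integer $n$, at most the number $2^{n-1}$ of compositions for $n\ge1$.

*A linear order with one unary relation.* These structures are words over two letters, and embedding is the subword order. They are wqo by Higman's theorem over a two-element antichain. The profile is exactly $2^n$.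

Both are within an exponential bound. To exceed it, we combine a path-like relation with an equivalence relation.

## 3. Directed paths with an equivalence relation, and two antichains of cycles

**Definition.** For words $w_1,\dots,w_t$ over any alphabet, let $S(w_1,\dots,w_t)$ be the structure with two binary relations $P,E$ on $\{(a,i):1\le a\le t,\ 1\le i\le|w_a|\}$:

* $(a,i)\,P\,(b,j)$ iff $a=b$ and $j=i+1$;
* $(a,i)\,E\,(b,j)$ iff $(a,i)\ne(b,j)$ and the $i$-th letter of $w_a$ equals the $j$-th letter of $w_b$.

So each word becomes a directed path, and $E$ says "same letter". The names of the letters are forgotten; only the equality pattern survives. For a single word we write $i$ for $(1,i)$. For example, $S(0102)$ is the path $1\to2\to3\to4$ with $1\,E\,3$. Deleting vertex $2$ leaves $S(0,02)$.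

In general, let $X\subseteq\{1,\dots,|w|\}$ and let $w_1,\dots,w_t$ be the factors (contiguous subwords) of $w$ on the maximal intervals of $X$. Then
$$S(w)|_X\cong S(w_1,\dots,w_t),\tag{1}$$
because two positions of $X$ that are consecutive integers lie in the same maximal interval.

**Lemma 6.** (a) Let $u,u'$ be words of length $n$. Then $S(u)\cong S(u')$ iff $u$ and $u'$ have the same equality pattern, that is, $u_i=u_j\Leftrightarrow u'_i=u'_j$ for all $i,j$. (b) If $q\ge2h\ge2$, a $q$-element set has at least $h^h$ set partitions.

*Proof.* (a) Let $f:S(u)\to S(u')$ be an isomorphism. Vertex $1$ is the only one without a $P$-predecessor, in both structures, so $f(1)=1$. Since $f$ preserves $P$, $f(i+1)=f(i)+1$. So $f$ is the identity and the relations $E$ coincide. The converse is clear. (b) Put the first $h$ elements in $h$ distinct classes. Put each of the next $h$ elements in any of these $h$ classes, and all remaining elements in the class of the first element. The $h^h$ choices give different partitions. $\square$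

So if we allow all words over an infinite alphabet, we get at least $h^h$ structures on $n$ elements with $h=\lfloor n/2\rfloor$, which beats every exponential. The first thing to try is therefore the class of all induced substructures of all $S(w)$. It fails to be wqo, for two separate reasons.

*Long words that close up.* Let $z_n=x_1x_2\cdots x_{n-1}x_1$ with $x_1,\dots,x_{n-1}$ distinct, $n\ge4$. In $S(z_n)$, join two vertices when they are related by $P$ in either direction or by $E$. We get the path $1,2,\dots,n$ plus the edge $\{1,n\}$, which is a cycle of length $n$. An embedding of $S(z_n)$ in $S(z_m)$ embeds the $n$-cycle as an induced subgraph of the $m$-cycle. A proper induced subgraph of a cycle contains no cycle, so $n=m$. The $S(z_n)$ form an infinite antichain.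

*Many short words that close up.* Let $T_t=S(x_1x_2,\,x_2x_3,\,\dots,\,x_tx_1)$ with $t\ge2$ and distinct letters. All words have length $2$. The two positions of each word are joined by $P$, and the second position of each word is joined by $E$ to the first position of the next one, cyclically. There are no other relations. So $T_t$ gives a cycle of length $2t$, and again we have an antichain. Each $T_t$ does occur in a single word: put new letters between the pieces and apply (1).

Could we restrict to an alphabet of fixed size $b$? Then the count collapses. A structure $S(w_1,\dots,w_t)$ on $n$ elements is determined by writing the words one after another and recording at each position its letter and whether a word starts there, so there are at most $(2b)^n$ structures. So the alphabet must be infinite, and we need a set of words in which both closing-up phenomena are prevented: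

* against the first, every sufficiently long word should contain, as factors, any finite list of words given in advance, with the *same letters*;
* against the second, short words should be almost over a finite alphabet: for each length bound $\ell$ there should be a finite alphabet such that every word of length at most $\ell$ has *at most one* letter outside it. In $T_t$ it is exactly the two unrestricted letters in a piece that allow a cycle.

The first demand seems to contradict the count, because it forces letters to recur. The way out is to let the two demands act at different lengths. We build finite alphabets $D_0,D_1,\dots$. The letters of $D_{k+1}$ appear only at spacing $p_k$, and they are completely free there. The demand that everything recurs is imposed only at lengths of order $p_{k+2}$. In between lies a long range of $n$ in which about $n/p_k$ positions (up to a factor $2$) are free. We make $D_{k+1}$ so large that this range reaches the point where the next alphabet takes over, and so that $p_k$ stays tiny compared with $\log n$ and $\omega(n)$.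

## 4. Nested alphabets and the words $W_k$

Fix $\omega$ with $\omega(n)\to\infty$. We define integers $L_k,N_k,M_k$, pairwise disjoint alphabets $D_k$ with $|D_k|=N_k$, the unions $A_k=D_0\cup\dots\cup D_k$, and a set $W_k$ of $M_k$ words of length $L_k$ over $A_k$. Throughout, $p_k=L_k+1$.

**Start.** $D_0=\{0\}$, $N_0=1$, $W_0=\{0\}$ (one word with one letter), $L_0=1$, $M_0=1$, $p_0=2$.

**Step from $k$ to $k+1$.** Put $m=2M_k-1$ and $L_{k+1}=(m+1)L_k+m$. Then $L_{k+1}+1=2M_kL_k+2M_k$, that is,
$$p_{k+1}=2M_kp_k.\tag{2}$$
Now choose an integer $N_{k+1}>N_k$ so large that
$$N_{k+1}\ge2^{112\,p_{k+1}}\qquad\text{and}\qquad\omega(n)\ge32\,p_{k+1}\ \text{ for all }n\ge N_{k+1}.\tag{3}$$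
This is possible: $p_{k+1}$ depends only on stage $k$, and $\omega\to\infty$. Let $D_{k+1}$ be a set of $N_{k+1}$ new letters, and let $W_{k+1}$ be the set of all words
$$B_0x_1B_1x_2\cdots x_mB_m,\qquad B_i\in W_k,\quad x_i\in D_{k+1},\quad\{B_0,\dots,B_m\}=W_k .\tag{4}$$
This is a finite set of words of length $L_{k+1}$ over $A_{k+1}$; $M_{k+1}$ is its size.

There are $m+1=2M_k$ blocks, twice as many as needed to list $W_k$. This slack will make half of the blocks free. The letters $x_i$ are free in any case. Also
$$M_{k+1}\ge N_{k+1},\tag{5}$$
since we may fix the $B_i$ and take all $x_i$ equal to one letter of $D_{k+1}$. By (2), $p_{k+1}\ge2p_k$, so $p_k\to\infty$ and the lengths $L_k$ strictly increase.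

*First stages.* $W_1=\{0x0:x\in D_1\}$, with $L_1=3$, $p_1=4$, $M_1=N_1$. To see $W_2$ on a page, ignore (3) for a moment and pretend that $D_1=\{1,2\}$. Then $W_1=\{010,020\}$, and $W_2$ consists of words with four blocks and length $15$ such as
$$010\,a\,020\,b\,010\,c\,020,\qquad a,b,c\in D_2,$$
where both $010$ and $020$ must be used. Zeros stand at the odd positions, letters of $D_1$ at the positions $2,6,10,14$, letters of $D_2$ at the multiples of $4$.

Let $F$ be the set of nonempty factors of words in $\bigcup_jW_j$.

## 5. Sparse high letters and recurrence

The next lemma makes the picture of the toy example precise; its part (c) is the "at most one letter outside a finite alphabet" that we asked for.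

**Lemma 7.** (a) If $j\ge k$, each $w\in W_j$ has the form $B_0x_1B_1\cdots x_sB_s$ with $B_i\in W_k$ and $x_i\in A_j\setminus A_k$. Hence the positions of $w$ carrying letters outside $A_k$ are exactly the multiples of $p_k$ in $\{1,\dots,|w|\}$. (b) If $j>k$, every word of $W_j$ contains every word of $W_k$ as a factor. (c) A word $v\in F$ has at most $\lceil|v|/p_k\rceil$ letters outside $A_k$; in particular at most one if $|v|\le p_k$. (d) Consecutive letters of a word in $F$ are distinct.

*Proof.* (a) Induction on $j$. For $j=k$ take $s=0$. A word of $W_{j+1}$ is $C_0y_1C_1\cdots y_mC_m$ with $C_i\in W_j$ and $y_i\in D_{j+1}$. Decompose each $C_i$ by the induction hypothesis; the letters $y_i$ and the separating letters inside the $C_i$ all lie in $A_{j+1}\setminus A_k$. For the positions: the blocks $B_i$ are words over $A_k$ of length $L_k=p_k-1$, so the separators stand at $p_k,2p_k,\dots,sp_k$, and $|w|=(s+1)p_k-1$.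

(b) By (a) for the level $k+1\le j$, the word has a block in $W_{k+1}$, and by (4) every word of $W_{k+1}$ contains every word of $W_k$.

(c) Let $v$ be a factor of $w\in W_j$. If $j<k$, all letters of $v$ are in $A_j\subseteq A_k$. If $j\ge k$, use (a): an interval of $r$ consecutive integers contains at most $\lceil r/p_k\rceil$ multiples of $p_k$.

(d) Apply (a) with $k=0$, $p_0=2$: in a word of $W_j$, odd positions carry $0$ and even positions carry letters different from $0$. $\square$

Next comes the recurrence that we asked for against the first antichain. The occurrences are required to be non-adjacent so that they remain separate pieces for the relation $P$.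

**Lemma 8.** For all $w_1,\dots,w_t\in F$ there is $\ell$ such that every $v\in F$ with $|v|\ge\ell$ contains occurrences of $w_1,\dots,w_t$ on intervals that are pairwise disjoint and pairwise non-adjacent (separated by at least one position).

*Proof.* Each $w_a$ is a factor of a word of some $W_{k_a}$. Let $k=\max_ak_a$ (and $k=0$ if $t=0$). By Lemma 7(b), each $w_a$ is a factor of some word of $W_k$, hence of *every* word of $W_{k+1}$. Put $\ell=(t+1)p_{k+1}$.

Let $v\in F$ with $|v|\ge\ell$ be a factor of $w\in W_j$. Then $L_j\ge|v|\ge p_{k+1}>L_{k+1}$, so $j>k+1$. By Lemma 7(a) for the level $k+1$, the positions of $w$ strictly between two consecutive multiples of $p_{k+1}$ carry a word of $W_{k+1}$. An interval of $\ell=(t+1)p_{k+1}$ positions contains $t+1$ consecutive multiples of $p_{k+1}$, hence also the $t$ full blocks from $W_{k+1}$ between them, which are separated by single letters. Choose an occurrence of $w_a$ inside the $a$-th of these blocks. $\square$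

## 6. Well-quasi-ordering of the pieces

Let $\mathcal B$ be the class of all structures isomorphic to an induced substructure of some $S(w)$, $w\in\bigcup_jW_j$. It is hereditary, and by (1) each of its members has the form $S(w_1,\dots,w_t)$ with all $w_a\in F$ (with $t=0$ for the empty structure).

**Lemma 9.** $\mathcal B$ is wqo.

*Proof.* Let $S_i=S(w^i_1,\dots,w^i_{t_i})$, $i=1,2,\dots$, be an infinite sequence in $\mathcal B$, with all $w^i_a\in F$. We look for $i<j$ such that $S_i$ embeds in $S_j$.

**Case 1: the lengths $|w^i_a|$ are unbounded.** Here one long word swallows all of $S_1$. Let $\ell$ be given by Lemma 8 for $w^1_1,\dots,w^1_{t_1}$. Since $S_1$ has finitely many words and the lengths are unbounded, some $w^j_b$ with $j>1$ has length at least $\ell$. Map each $w^1_a$ onto its occurrence in $w^j_b$. This is an injection because the intervals are disjoint. Two image positions are consecutive iff they come from consecutive positions of the same word, because different intervals are non-adjacent; so $P$ is preserved and reflected. Letters are unchanged, so $E$ is preserved and reflected. Hence $S_1$ embeds in $S_j$.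

**Case 2: all lengths are at most some $\ell$.** Here each piece has at most one letter outside a fixed finite alphabet, and we sort the pieces by this letter. Choose $k$ with $p_k\ge\ell$. By Lemma 7(c), each $w^i_a$ has at most one letter outside $A_k$; call letters outside $A_k$ *high*. Let $*$ be a new symbol. Let $\Gamma_0$ be the finite set of words of length at most $\ell$ over $A_k$, and $\Gamma_1$ the finite set of words of length at most $\ell$ over $A_k\cup\{*\}$ with exactly one $*$. For $\gamma\in\Gamma_1$ and a high letter $d$, write $\gamma[d]$ for $\gamma$ with $*$ replaced by $d$. Each $w^i_a$ is either an element of $\Gamma_0$ or equal to $\gamma[d]$ for exactly one pair $(\gamma,d)$.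

*Coding.* Let $c^i\in\mathbb N^{\Gamma_0}$ count, for each $\gamma\in\Gamma_0$, the indices $a$ with $w^i_a=\gamma$. For each high letter $d$ occurring in $S_i$, let $v^i_d\in\mathbb N^{\Gamma_1}$ count, for each $\gamma\in\Gamma_1$, the indices $a$ with $w^i_a=\gamma[d]$. List the high letters of $S_i$ in any order $d_1,\dots,d_r$, and attach to $S_i$ the pair
$$\bigl(c^i,\ (v^i_{d_1},\dots,v^i_{d_r})\bigr).$$

*Finding $i<j$.* By Dickson's lemma, $\mathbb N^{\Gamma_0}$ and $\mathbb N^{\Gamma_1}$ are wqo. By Higman's theorem, the finite sequences over $\mathbb N^{\Gamma_1}$ are wqo, and so is the product. So there are $i<j$ with $c^i\le c^j$ and an injection $\tau$ from the high letters of $S_i$ to those of $S_j$ with $v^i_d\le v^j_{\tau(d)}$ for all $d$.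

*Building the embedding.* Extend $\tau$ by the identity on $A_k$. It remains injective, since high letters go to high letters. For $\gamma\in\Gamma_0$, the inequality $c^i\le c^j$ lets us inject the indices $a$ with $w^i_a=\gamma$ into the indices $b$ with $w^j_b=\gamma$. For $\gamma\in\Gamma_1$ and a high letter $d$ of $S_i$, the inequality $v^i_d\le v^j_{\tau(d)}$ lets us inject the indices with $w^i_a=\gamma[d]$ into those with $w^j_b=\gamma[\tau(d)]$. Since $\tau$ is injective, different $\gamma$ or $(\gamma,d)$ have disjoint target sets. So together these give an injection $\alpha$ on indices with
$$w^j_{\alpha(a)}=\tau(w^i_a)\quad\text{for all }a,$$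
where $\tau$ is applied letter by letter. The map $(a,s)\mapsto(\alpha(a),s)$ sends whole words onto whole words, so it preserves and reflects $P$. Two letters of $S_i$ are equal iff their images under the injective $\tau$ are equal, so it preserves and reflects $E$. Hence $S_i$ embeds in $S_j$. $\square$

## 7. Merging $P$ and $E$ into one graph

For $S=(V,P,E)\in\mathcal B$ let $G(S)$ be the simple graph on $V$ in which $x\ne y$ are adjacent iff $x\,P\,y$ or $y\,P\,x$ or $x\,E\,y$. For example, $G(S(0102))$ is a triangle on $1,2,3$ with the pendant edge $\{3,4\}$. Let $\mathcal G$ be the class of graphs isomorphic to some $G(S)$, $S\in\mathcal B$.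

**Lemma 10.** $\mathcal G$ is a hereditary wqo class of finite simple graphs.

*Proof.* Adjacency of $x,y$ in $G(S)$ depends only on the relations between $x$ and $y$, so $G(S)|_X=G(S|_X)$ and $\mathcal G$ is hereditary. For the same reason, every embedding $S\to S'$ is an embedding $G(S)\to G(S')$. Given a sequence of graphs $G_i\cong G(S_i)$ with $S_i\in\mathcal B$, Lemma 9 gives $i<j$ with $S_i$ embeddable in $S_j$, and then $G_i$ embeds in $G_j$. $\square$

What remains is the count. We first count structures in $\mathcal B$, and then bound how many of them can give the same graph.

## 8. Free positions between $N_k$ and $N_{k+1}$

**Lemma 11.** Let $k\ge1$, $N_k\le n\le N_{k+1}$ and $p=p_k$. There are at least $n^{n/(16p)}$ pairwise non-isomorphic structures $S(u)\in\mathcal B$ on $n$ elements, where $u\in F$ has length $n$.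

*Proof.* **Step 1: words of length $n$ with free letters.** We want words in $F$ whose letters from $D_{k+1}$ can be chosen at will. Let $m=2M_k-1$, and fix a list $(B_0,\dots,B_m)$ containing every word of $W_k$ twice. For $x=(x_1,\dots,x_m)\in D_{k+1}^m$ let
$$C(x)=B_0x_1B_1\cdots x_mB_m .$$
By (4), $C(x)\in W_{k+1}$, with no restriction on $x$. Now fix $z\in D_{k+2}$. A word of $W_{k+2}$ consists of $2M_{k+1}$ blocks from $W_{k+1}$ separated by letters of $D_{k+2}$. If the last $M_{k+1}$ blocks enumerate $W_{k+1}$, the first $M_{k+1}$ blocks may be arbitrary. So for arbitrary $x^1,\dots,x^{M_{k+1}}\in D_{k+1}^m$ the word
$$C(x^1)\,z\,C(x^2)\,z\cdots z\,C(x^{M_{k+1}})$$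
is a prefix of a word of $W_{k+2}$. By (5) its length is at least $M_{k+1}\ge N_{k+1}\ge n$. Let $u$ be its prefix of length $n$. Then $u\in F$, and $S(u)\in\mathcal B$ by (1).

**Step 2: counting the free positions.** By Lemma 7(a), the positions of $u$ with letters outside $A_k$ are the multiples of $p_k=p$, and those with letters outside $A_{k+1}$ are the multiples of $p_{k+1}=2M_kp$. So the positions with letters in $D_{k+1}$ are the multiples of $p$ that are not multiples of $2M_kp$. Their number is
$$q=\Bigl\lfloor\frac np\Bigr\rfloor-\Bigl\lfloor\frac n{2M_kp}\Bigr\rfloor\ \ge\ \frac np-1-\frac n{2p}\ =\ \frac n{2p}-1 .$$
At these positions stand entries of the vectors $x^1,x^2,\dots$, so the letters there can be chosen freely and independently in $D_{k+1}$, all other letters of $u$ staying fixed. Since $q\le n\le N_{k+1}=|D_{k+1}|$, there are enough letters to realize every set partition of the $q$ positions as the equality pattern. By Lemma 6(a), different partitions give non-isomorphic structures $S(u)$.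

**Step 3: the arithmetic.** Put $h=\lfloor q/2\rfloor$. By (3), $n\ge N_k\ge2^{112p}\ge64p^2$; this is where $k\ge1$ is used. Since $n\ge64p^2\ge8p$, we have $\frac n{4p}-1\ge\frac n{8p}$; and $n\ge64p^2$ says $\sqrt n\ge8p$. Hence
$$h\ \ge\ \frac q2-\frac12\ \ge\ \frac n{4p}-1\ \ge\ \frac n{8p}\ \ge\ \sqrt n .$$
In particular $h\ge1$, and Lemma 6(b) gives at least
$$h^h\ \ge\ (\sqrt n)^{h}\ \ge\ (\sqrt n)^{n/(8p)}\ =\ n^{n/(16p)}$$
set partitions of the $q$ positions. $\square$

## 9. Recovering the path and the cliques

When we pass from $S(u)$ to $G(S(u))$ we forget which edges came from $P$ and which from $E$. The loss is only exponential. The reason is that a large clique of $E$ cannot be confused with anything else, because $P$ has degree at most $2$; what is left has bounded degree.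

**Lemma 12.** Let $H$ be a graph on an $n$-set $V$. There are at most $2^{5n/2}$ pairs $(\bar P,\bar E)$ of disjoint edge sets with $\bar P\cup\bar E=E(H)$ such that $(V,\bar P)$ has maximum degree at most $2$ and $(V,\bar E)$ is a disjoint union of cliques, called *classes*.

*Proof.* **Step 1: the classes with at least $5$ elements depend only on $H$.** Let $(\bar P,\bar E)$ and $(\bar P',\bar E')$ be two such pairs, and let $C$ be a class of $\bar E$ with $|C|\ge5$. Let $x\in C$. An element $y\in C\setminus\{x\}$ outside the $\bar E'$-class of $x$ is joined to $x$ in $H$ (by an edge of $\bar E$), and this edge is not in $\bar E'$, so it is in $\bar P'$. Hence at most $2$ elements of $C$ lie outside the $\bar E'$-class of $x$.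

Suppose that $x,y\in C$ were in different $\bar E'$-classes. Every element of $C$ is outside the class of $x$ or outside that of $y$, so $|C|\le2+2=4$, a contradiction. So $C$ is contained in one class $C'$ of $\bar E'$. Then $|C'|\ge5$, and by symmetry $C'$ is contained in a class of $\bar E$. This class contains $C$, so it equals $C$, and $C=C'$. So every class of $\bar E$ with at least $5$ elements is a class of $\bar E'$, and conversely by symmetry.

**Step 2: what remains has few edges.** Let $H'$ be $H$ without the edges inside these big classes. By Step 1, $H'$ depends only on $H$. Suppose that at least one pair $(\bar P,\bar E)$ exists. In $H'$ a vertex has at most $2$ edges from $\bar P$ and at most $3$ from $\bar E$, the latter inside a class with at most $4$ elements. So all degrees are at most $5$, and $H'$ has at most $5n/2$ edges.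

**Step 3: the pair is determined by a subset of $E(H')$.** The set $\bar E$ consists of the edges inside the big classes together with $\bar E\cap E(H')$, and $\bar P=E(H)\setminus\bar E$. So there are at most $2^{5n/2}$ pairs. $\square$

The threshold $5$ is needed in Step 1: $K_4$ is the disjoint union of a $4$-cycle $\bar P$ and two classes of size $2$, and it is also a single class of size $4$ with $\bar P=\emptyset$.

## 10. Proof of Theorem 2

By Lemma 10, $\mathcal G$ is hereditary and wqo. Let $n\ge N_1$. The integers $N_k$ strictly increase, so there is $k\ge1$ with $N_k\le n\le N_{k+1}$. Put $p=p_k$, and consider the structures $S(u)$ of Lemma 11.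

**How many of them share a graph.** By Lemma 7(d), consecutive letters of $u$ differ. So the edge set $\bar P$ of the undirected path and the edge set $\bar E$ given by $E$ are disjoint, and their union is the edge set of $G(S(u))$. The path has degrees at most $2$, and $\bar E$ is a disjoint union of cliques. Now fix a graph $H$ on $n$ vertices. Each $S(u)$ with $G(S(u))\cong H$ can be carried by an isomorphism of graphs to an isomorphic structure on $V(H)$, and this gives a pair as in Lemma 12 in which $\bar P$ is a Hamiltonian path. There are at most $2^{5n/2}$ pairs. Given the pair, $E$ is known, and the Hamiltonian path can be directed in $2$ ways to give $P$. Hence at most $2\cdot2^{5n/2}$ isomorphism types of structures $S(u)$ give the same graph up to isomorphism.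

**The bound.** By Lemma 11,
$$\varphi_{\mathcal G}(n)\ \ge\ n^{n/(16p)}\,2^{-5n/2-1}\ \ge\ n^{n/(32p)}\ \ge\ n^{n/\omega(n)} .$$
The second inequality says that $\frac{n\log_2n}{32p}\ge\frac52n+1$. By (3), $\log_2n\ge\log_2N_k\ge112p$, so the left side is at least $\frac{112}{32}n=\frac72n\ge\frac52n+1$. The third inequality holds because, by (3), $\omega(n)\ge32p_k$ for $n\ge N_k$. So the bound holds for all $n\ge N_1$, and Theorem 2 is proved. By Corollary 3, the answer to the question is negative. $\blacksquare$

## 11. All bounded signatures: proof of Theorem 4

If all $n_i\le1$, Proposition 1 bounds every profile by a polynomial, which is majorized by an exponential.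

Suppose that $r=n_{i_0}\ge2$ for some $i_0$, let $\omega(n)\to\infty$, and take $\mathcal G$ from Theorem 2. Replace each $G\in\mathcal G$ by the structure on $V(G)$ with
$$\rho_{i_0}=\{(x,y,y,\dots,y):\ xy\in E(G)\}$$
($r$ entries) and all other $\rho_i$ empty. A tuple $(x_1,\dots,x_r)$ lies in $\rho_{i_0}$ iff $x_2=\dots=x_r$ and $x_1x_2\in E(G)$. An injection preserves and reflects the equalities $x_2=\dots=x_r$. So an injection between two such structures is an embedding iff it is an embedding of the graphs. (For "only if", apply the condition to the tuples $(x,y,\dots,y)$.) Restriction to subsets commutes with the construction. Hence the new class is hereditary and wqo, it has the given signature, and its profile is $\varphi_{\mathcal G}$. So the lower bound of Theorem 2 is attained for every $\omega$. With $\omega$ as in Corollary 3(a), the profile is not majorized by any exponential. $\blacksquare$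

## 12. An upper bound for these profiles: proof of Proposition 5

How large can the profiles of these classes be? The letters outside $A_k$ are sparse in long words and isolated in short ones, and this limits the count from above.

The map $S\mapsto G(S)$ sends the isomorphism types of $n$-element members of $\mathcal B$ onto those of $\mathcal G$, so $\varphi_{\mathcal G}\le\varphi_{\mathcal B}$. The classes in Section 11 have the same profile as $\mathcal G$. All profiles are at least $1$ for every $n$, since $\mathcal B$ contains arbitrarily large structures and is hereditary, so the logarithms are nonnegative. It therefore suffices to bound $\varphi_{\mathcal B}$ from above.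

**Step 1: sparse high letters.** Fix $k$ and $p=p_k$, and call letters outside $A_k$ high. Let $S=S(w_1,\dots,w_t)\in\mathcal B$ have $n$ elements, with all $w_a\in F$. Call $w_a$ *long* if $|w_a|\ge p$, and *short* otherwise. By Lemma 7(c), a short word has at most one high letter. A long word has at most $|w_a|/p+1\le2|w_a|/p$ positions with high letters, so the long words together have at most $2n/p$ such positions.

**Step 2: a list that encodes $S$.** List the words as follows:

1. the long words;
2. the short words with a high letter, grouped by that letter: first the groups whose letter occurs in long words, in the order of first occurrence there, then the other groups;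
3. the short words without a high letter.

Write the words one after another in this order, and record at each of the $n$ positions:

* whether a word starts there;
* the letter if it is in $A_k$, or the symbol "high";
* for a high letter in a short word, whether its word is the first of its group;
* for a high letter in a long word, whether short words with this letter exist.

This allows at most $c_k^n$ possibilities, with $c_k=8(|A_k|+1)$. In addition, for each high position in a long word, record the first position in the list that carries the same letter. The data above tell which positions these are; there are at most $2n/p$ of them, each with at most $n$ possibilities. So there are at most $n^{2n/p}$ possibilities for these additional data.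

*Example.* Let $k=0$, so that $A_0=\{0\}$ and $p_0=2$, and let $a\ne b$ be in $D_1$. The words $0a0,\ a,\ a,\ b$ are listed in this order, at positions $1$–$3$, $4$, $5$, $6$. Position $2$ is high in a long word; its record says that short words with its letter exist and that the first position with its letter is $2$. Positions $4$ and $6$ are marked as the first of a group, position $5$ is not. From this one reads off that there are two groups, that the first one carries the letter of position $2$, and that the second one carries a new letter.

**Step 3: decoding.** The starting positions give the lengths of the words, hence $P$, and they tell which words are long. Equalities among letters of $A_k$ are recorded directly, and a letter of $A_k$ is never equal to a high one. The long words come first in the list, so the recorded first positions give all equalities among high letters of long words. The short words with a high letter are cut into groups by the "first of its group" marks. Let $e_1,\dots,e_r$ be the high letters of long words for which short words exist, in the order of first occurrence; they are known from the last mark. Then the first $r$ groups carry $e_1,\dots,e_r$ in this order, and the remaining groups carry further letters, different from each other and from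 all high letters in long words. So the whole equality pattern, hence $E$, is determined, and $S$ is determined up to isomorphism.

**Step 4: conclusion.** We have shown that $\varphi_{\mathcal B}(n)\le c_k^{\,n}\,n^{2n/p_k}$ for every $k$ and every $n\ge1$. Taking logarithms and dividing by $n\log n$,
$$\frac{\log\varphi_{\mathcal B}(n)}{n\log n}\ \le\ \frac{\log c_k}{\log n}+\frac2{p_k}\quad(n\ge2),\qquad\text{so}\qquad\limsup_{n\to\infty}\frac{\log\varphi_{\mathcal B}(n)}{n\log n}\ \le\ \frac2{p_k}\quad\text{for every }k .$$
Since $p_k\to\infty$, the limit superior is $0$. $\blacksquare$

So by Theorem 2 no single bound of the form $n^{o(n)}$ holds for the profiles of all wqo hereditary classes, even for graphs, while each of the classes built here has a profile of the form $n^{o(n)}$. These notes do not determine whether some wqo hereditary class of bounded signature can have a profile that is at least $n^{cn}$ for a fixed $c>0$ and infinitely many $n$; by Proposition 5, the present classes cannot.
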